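# A complete cylinder with exactly one embedded geodesic line

## 1. Geodesic lines, orbits, Liouville metrics and eikonal functions

Throughout, $x\in\mathbb R/\mathbb Z$ and $t\in\mathbb R$ are coordinates on the cylinder $S^1\times\mathbb R$. Inequalities for $x$, such as $|x|\le\rho$, refer to a suitable representative.

**Completeness.** By the Hopf–Rinow theorem a connected Riemannian surface is complete if and only if closed balls are compact, equivalently if and only if all geodesics are defined on $\mathbb R$. In that case any two points are joined by a length-minimizing geodesic. *Example.* A metric $\lambda(x,t)(dx^2+dt^2)$ with $\lambda>0$ is complete if $\int\sqrt{\min_x\lambda(x,t)}\,dt$ diverges at $t\to+\infty$ and at $t\to-\infty$. Indeed a curve from level $t_1$ to level $t_2$ has length at least $\int_{t_1}^{t_2}\sqrt{\min_x\lambda}\,dt$, so a closed ball lies in a compact set $\{|t|\le T\}$. So $\lambda=1$ gives a complete metric, and an end with $\lambda=t^{-2}$ for $t\le-1$ (a *cusp*: its circles $t=\text{const}$ have length $1/|t|$) is complete because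 $\int dt/|t|=\infty$.

**Properness.** A curve $c:\mathbb R\to M$ is proper if preimages of compact sets are compact, that is, if it leaves every compact set at both ends. On the cylinder this means $|t|\to\infty$ at each end, so $t\to+\infty$ or $t\to-\infty$ there. *Example and non-example.* A vertical line $s\mapsto(x_0,s)$ is proper. A geodesic can be injective without being proper; an example follows the definition of orbits.

**Embedded geodesic line.** This is the image $c(\mathbb R)$ of an injective, proper geodesic $c:\mathbb R\to M$. It need not minimize length. *Example.* On the flat cylinder ($\lambda=1$) the helix $s\mapsto(10s,s)$ is injective, since $t$ is monotone, and proper, so its image is an embedded geodesic line. One turn from $(0,0)$ to $(0,\frac1{10})$ has length greater than $1$, while the vertical segment between these points has length $\frac1{10}$.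

**Orbits.** Consider a metric $\lambda(dx^2+dt^2)$ and parametrize a geodesic $q=(x,t)$ by arclength $s$. The Euler–Lagrange equations of $\frac12\lambda|\dot q|^2$ read $\frac{d}{ds}(\lambda\dot q)=\frac12|\dot q|^2\nabla\lambda=\frac1{2\lambda}\nabla\lambda$. Introduce the parameter $\sigma$ with $ds=\lambda\,d\sigma$ and write ${}'=d/d\sigma$. Then $q'=\lambda\dot q$ and $q''=\lambda\frac{d}{ds}(\lambda\dot q)$, so
$$x''=\tfrac12\lambda_x,\qquad t''=\tfrac12\lambda_t,\qquad x'^2+t'^2=\lambda. \tag{1}$$
Conversely, the same computation backwards turns solutions of (1) into geodesics (this is Maupertuis' principle). Solutions of (1) are called *orbits*. The third equation needs to be imposed at one time only, because $(|q'|^2-\lambda)'=2q'\cdot\frac12\nabla\lambda-\nabla\lambda\cdot q'=0$. If the metric is complete and $\lambda$ is bounded above, then $\sigma=\int ds/\lambda$ maps $\mathbb R$ onto $\mathbb R$, so orbits exist for all $\sigma\in\mathbb R$ and are exactly the complete geodesics. An orbit is *ascending* where $t'>0$. It *self-intersects* if it passes through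 one point at two different times and is not merely at rest (it never is: $|q'|^2=\lambda>0$); such an orbit is not injective.

*Example.* If $\lambda=h(t)$, then $x'=p$ is constant and $t'^2=h(t)-p^2$. For $p=0$ we get the vertical lines. For $h=1+t^2$ and $p=1$ we get the orbit $x=\sigma$, $t=e^\sigma$. It is injective because $t$ is increasing, but for $\sigma\to-\infty$ it winds around the closed geodesic $t=0$, so it is not proper. (The metric is complete, since $h\ge1$.)

**Liouville metric.** This is a metric with $\lambda=f(x)+g(t)$. Along an orbit, $c:=x'^2-f(x)$ is constant, since $c'=2x'x''-f'x'=0$, and $t'^2=g-c$. *Example.* Let $f(x)=x^2$ for $|x|\le\rho$. There $x''=x$ and $x'^2=x^2+c$. If $c>0$, the orbit crosses $x=0$. If $c<0$, it bounces back at distance $\sqrt{|c|}$ from $x=0$. If $c=0$, then $x=x_0e^{\pm\sigma}$, so the orbit leaves $x=0$ or is asymptotic to it.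

**Eikonal function.** This is a function $S$ with $S_x^2+S_t^2=\lambda$. The integral curves of $\nabla S$ are orbits, since along them $x''=S_{xx}S_x+S_{xt}S_t=\frac12\lambda_x$, and similarly $t''=\frac12\lambda_t$. *Example.* If $\lambda=\Lambda$ is constant, $S=\sqrt\Lambda\,t$ gives the family of vertical lines.

## 2. Are there always two disjoint lines on a complete cylinder?

The problem, taken from Victor Bangert, Stefan Suhr, "A Riemannian plane with only two injective Geodesics", arXiv:2208.08475 (2022), is to prove or disprove: *on every complete Riemannian surface homeomorphic to $S^1\times\mathbb R$ there exist two disjoint embedded geodesic lines.* The statement is false.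

**Theorem 1.** There is a smooth complete Riemannian metric on $S^1\times\mathbb R$ with exactly one embedded geodesic line (as a subset). In particular it has no two disjoint ones.

The simplest cases point the other way. On the flat cylinder all vertical lines are embedded geodesic lines and are pairwise disjoint, and every non-closed geodesic is a line too. For a rotationally symmetric metric $h(t)(dx^2+dt^2)$ all vertical lines are still geodesics. So a metric as in Theorem 1 must break the rotational symmetry.

## 3. Minimization yields one line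

**Proposition 2.** Every complete Riemannian surface $S$ homeomorphic to $S^1\times\mathbb R$ has at least one embedded geodesic line.

*Proof.* Let $Z\subset S$ be a compact circle separating the two ends, and let $p_i$, $q_i$ tend to the two different ends. By completeness there are minimizing unit-speed segments from $p_i$ to $q_i$. For large $i$ they meet $Z$, and we parametrize them so that this happens at parameter $0$. Closed balls are compact, so $d(Z,p_i)\to\infty$ and $d(Z,q_i)\to\infty$, and the lengths of the segments on both sides of $0$ tend to infinity. The unit vectors at parameter $0$ have base points in the compact set $Z$, so a subsequence converges. The limit vector generates a geodesic $\ell:\mathbb R\to S$. On each bounded parameter interval it is a limit of minimizing segments, so $d(\ell(s),\ell(s'))=|s-s'|$ for all $s,s'$. Hence $\ell$ is injective. It is proper, because the preimage of a compact set is closed and, since $d(\ell(0),\ell(s))=|s|$, bounded. $\square$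

With Theorem 1 this shows that "one" is the optimal number that holds for all complete cylinders, whether or not the lines are required to be disjoint.

It is natural to try for a second line by repeating the argument with other sequences $p_i',q_i'$, chosen off $\ell$. The limit is again a line through $Z$, but nothing in the argument separates it from $\ell$: the segments may converge to $\ell$ itself. On the metric of Theorem 1 this must happen for every choice of sequences, since every limit is an embedded geodesic line and there is only one.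

## 4. A cusp, a lens, and a conformal factor that decreases upwards

We look for a metric $\lambda(dx^2+dt^2)$ whose only line is $\gamma=\{x=0\}$. A cusp at the bottom will force every orbit that escapes downwards to be vertical there. Monotonicity of $\lambda$ in $t$ will exclude lines with both ends at the top. What remains is a circle's worth of orbits, which a middle piece (the lens) steers into a prescribed family at $t=0$. The next lemma states exactly what must be built.

**Lemma 3 (reduction).** Let $\lambda>0$ be smooth and bounded above, with $\lambda(dx^2+dt^2)$ complete. Let $L,\Lambda>0$, $N_0\ge2$, $N_0^{-2}<\Lambda$, $M=2N_0\sqrt\Lambda$, and assume: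

- **(H1)** For $t\le-L$, $\lambda=h(t):=H(-(t+L+M))$, where $H:\mathbb R\to(0,\Lambda]$ is smooth, $H=\Lambda$ on $(-\infty,0]$, $H'<0$ on $(0,\infty)$, and $H(\tau)=\tau^{-2}$ for $\tau\ge N_0$.
- **(H2)** $\lambda_t<0$ for all $t>-L$.
- **(H3)** There is a smooth function $S$ on $\{-L\le t\le0\}$, periodic in $x$, with $|\nabla S|^2=\lambda$, $S_t>0$, and $\nabla S=(0,\sqrt\Lambda)$ on $t=-L$. Put $K:=S_x(\cdot,0)$.
- **(H4)** $\lambda_x(0,t)=0$ for all $t$.
- **(H5)** For every $x_0\in(0,1)$ the orbit through $(x_0,0)$ with $x'=K(x_0)$, $t'=\sqrt{\lambda-K^2}>0$ self-intersects.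

Then $\gamma=\{x=0\}$ is the only embedded geodesic line.

*Proof.* **Step 1: $\gamma$ is a line.** By (H4) the curve $x\equiv0$, $t'=\sqrt\lambda$ satisfies (1), because $t''=\frac12\lambda_t$ follows from $t'^2=\lambda(0,t)$. Along it $t$ increases strictly. It cannot stay bounded at either end, because $t'$ is bounded below on compact $t$-ranges. So $\gamma$ is injective and proper.

Now let $\ell$ be an embedded geodesic line, parametrized as an orbit. At each end, $t\to+\infty$ or $t\to-\infty$.

**Step 2: exclude both ends at the top.** Suppose $t\to+\infty$ at both ends. Then $t$ has a minimum $t_m$ on $\ell$. There $t'=0$ and $\frac12\lambda_t=t''\ge0$, so $t_m\le-L$ by (H2).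

If $t_m\in[-L-M,-L]$, then $\nabla\lambda=0$ on the circle $t=t_m$ (at the endpoints of this interval too, by smoothness). So this circle, run at constant speed, is an orbit. It has the same position and velocity as $\ell$ at the minimum, up to orientation, so $\ell$ is a closed curve, a contradiction. Hence $t_m<-L-M$.

While $t\le-L$, $x'=p$ is constant and $t'^2=h(t)-p^2$, with $0<p^2=h(t_m)<\Lambda$. Since $h'(t_m)>0$ and $h(t)>h(t_m)$ for $t_m<t\le-L$, the orbit rises monotonically from $t_m$ to $-L$ on both sides of the minimum, symmetrically. In the universal cover, the $x$-displacement between the two crossings of level $-L$ has absolute value $2E(p)$, where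
$$E(p)=\int_{t_m}^{-L}\frac{|p|\,dt}{\sqrt{h(t)-p^2}} .$$
If $|p|\ge\frac1{2N_0}$, the flat strip $[-L-M,-L]$ alone gives $E(p)\ge M|p|/\sqrt\Lambda=2N_0|p|\ge1$. If $|p|<\frac1{2N_0}$, then $p^2<N_0^{-2}$, so the turning point lies where $H(\tau)=\tau^{-2}$, namely at $\tau=1/|p|$, and the cusp gives
$$E(p)\ge\int_{N_0}^{1/|p|}\frac{|p|\tau\,d\tau}{\sqrt{1-p^2\tau^2}}=\frac{\sqrt{1-p^2N_0^2}}{|p|}\ge2N_0\cdot\frac{\sqrt3}2\ge1 .$$
The displacement between the two crossings of level $s$ depends continuously on $s\in(t_m,-L]$, tends to $0$ as $s\to t_m$, and is at least $2$ at $s=-L$. So it equals $1$ for some $s$. There $\ell$ passes twice through one point, a contradiction.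

**Step 3: an end at the bottom forces $\ell=\gamma$.** Suppose $t\to-\infty$ at some end. Along this end $x'=p$ is constant and $p^2\le h(t)\to0$, so $p=0$. Then $t'^2=h>0$ while $t\le-L$. After reversing orientation if necessary, $\ell$ comes up vertically from the bottom and reaches $t=-L$ with velocity $(0,\sqrt\Lambda)=\nabla S$. By uniqueness for (1) it follows the integral curve of $\nabla S$. Since $S_t$ is bounded below by a positive constant on the compact set $\{-L\le t\le0\}$, it reaches $t=0$, at some $x_0$, with $x'=K(x_0)$ and $t'=\sqrt{\lambda-K^2}$. If $x_0\not\equiv0$, then $\ell$ self-intersects by (H5), a contradiction. So $x_0\equiv0$. The orbit $\gamma$ also has velocity $(0,\sqrt\Lambda)$ at $t=-L$, so it too follows $\nabla S$ and passes $(0,0)$ with velocity $\nabla S(0,0)$. Hence $\ell=\gamma$. $\square$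

## 5. Why an exact Liouville top lets a second line through

The first candidate for the top $\{t\ge0\}$ is a Liouville metric $\lambda=f(x)+g(t)$, with $f\ge0$ vanishing only at $x\equiv0$ and $g>0$ decreasing to $0$. Orbits with $c>0$ cannot ascend forever, because $t'^2=g-c\ge0$ and $g\to0$. So (H5) looks attainable if $c=K^2-f>0$ for all $x_0\in(0,1)$.

This is impossible. Since $K=S_x(\cdot,0)$ with $S$ periodic,
$$\int_0^1K\,dx=0 .$$
So $K$ cannot have constant sign on $(0,1)$, and $K(x_0)=0$ for some $x_0\in(0,1)$. The orbit from $x_0$ has $c=-f(x_0)<0$. In the top, $x'^2=f+c\ge0$ keeps it away from $x=0$, and $t'^2=g+|c|\ge|c|$, so it ascends forever. Below $t=0$ it is an integral curve of $\nabla S$ down to $t=-L$ and a vertical line below that. So $t$ increases along it from $-\infty$ to $+\infty$, and it is an embedded geodesic line. It is disjoint from $\gamma$: in the top because $f(x)\ge|c|$ along it, in $-L\le t\le0$ because it and $\gamma$ are different integral curves of $\nabla S$, and below because it meets $t=-L$, and hence runs, at a different $x$. Under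 (H1)–(H4), an exact Liouville top therefore always gives two disjoint lines.

The obstruction is the conservation of $c$. We shall perturb the Liouville metric so that $c$ changes by a tiny, controlled amount whenever an orbit crosses the part of the circle away from $x=0$. With a vertical coordinate $u$ defined below, passages to the right change $c$ by about $-8u^{-5}$ and passages to the left by about $+16u^{-5}$. An orbit that arrives near $x\equiv1$ moving right with $c\approx-8u^{-5}$ bounces off, since $c<0$. It comes back to the left and gains $16u^{-5}$, so $c>0$. It now crosses $x=0$ and goes around to the left, gaining at each round. Its $c$ stays above a positive constant, and since $g\to0$ it has to turn around.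

Rightward passages have to lower $c$ for the following reason. Suppose that, for starting points in an interval, all members of the family come to the neighborhood of $x\equiv1$ ascending and moving right, with $c>0$ at one end of the interval and $c<0$ at the other. Then some member arrives with $c=0$. With $y=1-x$ we then have $y'=-y$ while $c=0$ is preserved where $f=y^2$ is unperturbed. This orbit is asymptotic to $\gamma$ and ascends forever with $t'^2=g$, so it is a second embedded line. In our family the orbits starting just to the right of $x=0$ have $c=0$; they must all arrive with $c<0$.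

## 6. The perturbed top and its clock $u$

**Fixed data.** Let $\rho=1/10$. Let $f\ge0$ be smooth, $1$-periodic and even, with $f(x)=x^2$ for $|x|\le\rho$ and $f>0$ on $(0,1)$. Put
$$f_0=\min_{[\rho,1-\rho]}f>0,\qquad a(x)=\int_\rho^xf^{-1/2},\qquad a_{tot}=a(1-\rho).$$
Choose $\chi,\psi\in C_c^\infty((2\rho,1-2\rho))$, $\psi\ge0$, with
$$\int\frac{\chi}{\sqrt f}\,dx=0,\qquad\int\frac{a\chi}{\sqrt f}\,dx=1,\qquad\int\frac{\psi}{\sqrt f}\,dx=1 .$$
This is possible because $1$ and $a$ are linearly independent on the interval ($a$ is strictly increasing), so the two functionals of $\chi$ are independent. Extend $\chi,\psi$ periodically and put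
$$w(x,u)=u^{-3}\chi(x)+u^{-4}\psi(x).$$
Fix a bump $\beta\in C_c^\infty((1,3))$ with $0\le\beta\le1$, $\int\beta=1$, and put $J_1=\int_0^1\sqrt{f+1}\,dx$, $J_2=\max\sqrt{f+1}+1+J_1$.

**Constants.** The letters $C$ (which may change from line to line), $C_w,C_1,C_2,J_1,J_2$ and all $O$-constants depend only on these fixed data, not on the numbers $u_0,G$ chosen next. Let $C_w>0$ be such that for $u\ge1$
$$|w|\le C_wu^{-3},\qquad|w_u|,|w_{xu}|\le C_wu^{-4},\qquad\text{and put }C_1=3C_w .$$
Let $u_0$ be large, meaning larger than a number depending only on the fixed data. Finitely many such conditions occur, and "for large $u_0$" refers to them. Finally let $G=2J_2^2u_0^5+4$.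

**The metric for $t\ge0$.** Let $k$ be smooth and nonincreasing, $k=1$ for $u\le2u_0$, $k=0$ for $u\ge3u_0$. Put
$$g(u)=\frac1u+G\,k(u),\quad\text{so}\quad g\ge\frac1u,\quad g_u\le-\frac1{u^2},\qquad t(u)=\int_{u_0}^u\sqrt{g(v)}\,dv .$$
Since $\int^\infty u^{-1/2}du=\infty$, $u\mapsto t(u)$ is a diffeomorphism of $(u_0/2,\infty)$ onto some $(-t_0,\infty)$, and we regard $u$ as a function of $t$. On $t\ge0$, that is $u\ge u_0$, put
$$\lambda=\lambda_0:=f(x)+g(u)+w(x,u).$$
The formula makes sense for $t>-t_0$. Where $f<f_0$ we have $w=0$, and $|w|\le f_0$ for large $u_0$, so $f+w\ge0$ and $\lambda_0\ge g>0$. Moreover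
$$\sqrt g\,\partial_t\lambda_0=g_u+w_u\le-u^{-2}+C_wu^{-4}<0 .$$

For an orbit in the top put $c:=x'^2-f(x)$. Then $c'=x'(\lambda_x-f')=x'w_x$. With $u'=t'/\sqrt g$ we get
$$c'=x'w_x,\qquad t'^2=g+w-c,\qquad|u'|=\sqrt{1+(w-c)/g}. \tag{2}$$
When $w$ and $c$ are small compared with $g$, $u$ grows at rate about $1$, so $u$ acts as a clock. In the *zone* $|x|\le\rho$ (mod $1$) we have $w=0$, so $c$ is constant and $x''=x$. The constant $G$ makes room for very large initial slopes $K$, for a reason that appears in Section 10.

**A crude bound on $c$.** *On an arc in $\{u\ge v\}$, $v\ge u_0$, along which $u$ is monotone,*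
$$|c(\sigma_2)-c(\sigma_1)|\le C_1v^{-3}. \tag{3}$$
Indeed $c'=x'w_x=\frac{d}{d\sigma}w-w_uu'$, so the difference is at most $2C_wv^{-3}+\int_v^\infty C_wu^{-4}\,du\le3C_wv^{-3}$. Monotonicity was used to turn $\int|w_u||u'|\,d\sigma$ into an integral over $u$.

## 7. The change of $c$ in one transit

We compute how $c$ changes while an orbit crosses $[\rho,1-\rho]$. Since $\int\chi/\sqrt f=0$, the term of order $u^{-4}$ vanishes. At order $u^{-5}$ the $\chi$-term depends on the order in which the points of the interval are visited, so it changes sign with the direction ($\mp12$), while the $\psi$-term does not ($+4$).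

**Lemma 4 (transit).** Let an orbit at $u=u_1\ge u_0$ be ascending with $|c_1|\le2C_1u_1^{-3}$, where $c_1$ is its value of $c$ there.

(a) If it is at $x_*\in[\rho,1-\rho]$ with $x'>0$, it reaches $x=1-\rho$, ascending, with $u\le u_1+C_2$ and $|c-c_1|\le C_1u_1^{-3}$.

(b) If moreover $x_*\in[\rho,2\rho]$, then on arrival $c=c_1-8u_1^{-5}+O(u_1^{-6})$.

(c) If it is at $x=1-\rho$ with $x'<0$, it reaches $x=\rho$, ascending, with $u\le u_1+C_2$ and $c=c_1+16u_1^{-5}+O(u_1^{-6})$.

*Proof.* **Step 1: the orbit gets across.** Consider the maximal initial arc on which the orbit is ascending, $x\in[\rho,1-\rho]$ and $u\le2u_1$. On it (3) with $v=u_1$ gives $|c|\le3C_1u_1^{-3}\le f_0/2$ for large $u_0$, so $x'^2=f+c\ge f_0/2$ and $x'$ keeps its sign. Since $1/g\le u\le2u_1$,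
$$\frac{|w-c|}g\le2u_1\cdot4C_1u_1^{-3}=O(u_1^{-2})\le\tfrac12,\qquad\text{so}\qquad t'^2\ge\frac g2>0 .$$
With $x$ as parameter, (2) gives
$$\Big|\frac{du}{dx}\Big|=\frac{\sqrt{1+(w-c)/g}}{\sqrt{f+c}}=f^{-1/2}+O(u_1^{-2}). \tag{4}$$
This is bounded and the $x$-length is at most $1$, so $u$ increases by at most a constant $C_2$, and $u_1+C_2<2u_1$ for large $u_0$. The arc ends in finite time because $|x'|\ge\sqrt{f_0/2}$. It does not end because $t'=0$ or because $u=2u_1$, so it ends because $x$ reaches the far end of $[\rho,1-\rho]$. The bound on $c-c_1$ is (3). This proves (a) and the first part of (c).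

**Step 2: the value in (b).** At both endpoints $w=0$, since $\chi,\psi$ vanish on $[\rho,2\rho]$ and at $1-\rho$. Integrating $c'=\frac{d}{d\sigma}w-w_uu'$ gives $\Delta c=-\int_{x_*}^{1-\rho}w_u\frac{du}{dx}\,dx$. By (4), $u(x)=u_1+a(x)-a(x_*)+O(u_1^{-2})$. Expanding $u^{-4}$ and $u^{-5}$ in $w_u=-3u^{-4}\chi-4u^{-5}\psi$,
$$w_u=-3\chi\,[u_1^{-4}-4u_1^{-5}(a(x)-a(x_*))]-4u_1^{-5}\psi+O(u_1^{-6}).$$
The error in (4) contributes $O(u_1^{-4})\cdot O(u_1^{-2})$. The supports of $\chi$ and $\psi$ lie in $[x_*,1-\rho]$, so
$$\Delta c=\int\frac{3u_1^{-4}\chi-12u_1^{-5}(a-a(x_*))\chi+4u_1^{-5}\psi}{\sqrt f}\,dx+O(u_1^{-6})=(-12+4)u_1^{-5}+O(u_1^{-6}).$$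

**Step 3: the value in (c).** Likewise $\Delta c=-\int w_uu'\,d\sigma=-\int_\rho^{1-\rho}w_u\big|\frac{du}{dx}\big|dx$. Since $x$ is now traversed from right to left, $u(x)=u_1+a_{tot}-a(x)+O(u_1^{-2})$. The middle term becomes $-12u_1^{-5}\int(a_{tot}-a)\chi/\sqrt f\,dx=+12u_1^{-5}$, so $\Delta c=(12+4)u_1^{-5}+O(u_1^{-6})$. $\square$

## 8. Leftward drift, and crossings after a high turn

The first lemma shows that an orbit moving left with $c$ not too negative cannot escape.

**Lemma 5 (drift).** Suppose an ascending orbit is at $x\equiv1-\rho$ with $x'<0$, $u=u_1\ge u_0$ and $c_1\ge-14u_1^{-5}$. Then it cannot stay ascending forever with $u\to\infty$.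

*Proof.* Suppose it does. Call the initial time, and any later time with $x\equiv1-\rho$ and $x'<0$, a section time.

**Step 1: an upper bound for $c$ at section times.** If $c\ge2C_1u_2^{-3}$ at a section time with level $u_2$, then by (3) $c\ge C_1u_2^{-3}>0$ from then on. But $0\le t'^2=g+w-c$ and $g+w\to0$, a contradiction. So $c<2C_1u^{-3}$ at every section time, the initial one included.

**Step 2: each round raises $c$.** For large $u_0$, $c_1\ge-14u_1^{-5}\ge-2C_1u_1^{-3}$. With Step 1, $|c_1|\le2C_1u_1^{-3}$, so Lemma 4(c) applies. At $x=\rho$ we have, for large $u_0$, $c\ge c_1+15u_1^{-5}>0$. In the zone $c>0$ is constant and $x'=-\sqrt{x^2+c}\ne0$, so the orbit crosses to $x=-\rho\equiv1-\rho$ with $x'<0$ and the same $c>0$. This is a section time at which the hypotheses of the lemma hold again.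

**Step 3: contradiction.** Repeating, we get section times $\sigma_1<\sigma_2<\dots$ at which $c$ increases, so $c(\sigma_n)\ge c(\sigma_2)>0$ for $n\ge2$. Since $|x'|\le\sqrt{\sup\lambda_0}<\infty$ and each round has $x$-displacement $1$, $\sigma_n\to\infty$, hence $u(\sigma_n)\to\infty$. This contradicts $c(\sigma_n)<2C_1u(\sigma_n)^{-3}$. $\square$

The second lemma shows that an orbit that turns around high up crosses itself. At the turn $c$ is about $g\ge1/u_{max}$, which makes $x$ rotate much faster than $u$ changes.

**Lemma 6 (crossing).** Suppose an orbit is ascending at level $u_0$, and its first zero of $t'$ after that occurs at a level $u_{max}\ge2u_0$. Then it has a self-intersection.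

*Proof.* **Step 1: the orbit comes down again.** Let $\sigma_*$ be the time of this zero. In the top $t''=\frac12\lambda_t<0$, bounded away from $0$ on compact $t$-ranges. So after $\sigma_*$, as long as the orbit is in the top, $t'<0$ and $t'$ decreases at least at a fixed rate, and the orbit descends through all levels down to $u_0$. Let $[\sigma_1,\sigma_2]\ni\sigma_*$ be the interval around $\sigma_*$ on which $u\ge u_{max}/2$, where $u_{max}/2\ge u_0$. It consists of an ascending and a descending branch, and $u$ is strictly monotone on each.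

**Step 2: $c$ stays of size $1/u_{max}$.** At $\sigma_*$, $c=g+w\ge1/u_{max}-C_wu_{max}^{-3}$. By (3) on both branches, with $v=u_{max}/2$, for large $u_0$
$$c\ge\frac1{u_{max}}-C_wu_{max}^{-3}-8C_1u_{max}^{-3}\ge\frac1{4u_{max}}\quad\text{on }[\sigma_1,\sigma_2].$$
So $x'^2=f+c>0$. Hence $x'$ has constant sign, and $|x'|\ge\sqrt{f+1/(4u_{max})}$.

**Step 3: each branch makes more than one full turn.** Since $c>0$ and $|w|/g\le C_wu^{-2}$, (2) gives $|u'|\le\sqrt{1+C_wu^{-2}}\le2$. Each branch covers the $u$-length $u_{max}/2$, so it lasts at least $u_{max}/4$. A unit displacement in $x$ takes time at most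
$$\int_0^1\Big(f+\frac1{4u_{max}}\Big)^{-1/2}dx\le C(1+\log u_{max})<\frac{u_{max}}4$$
for large $u_0$. The logarithm comes from the zone, where $\int_{-\rho}^{\rho}(x^2+\epsilon)^{-1/2}dx=2\operatorname{arsinh}(\rho/\sqrt\epsilon)$ with $\epsilon=1/(4u_{max})$.

**Step 4: continuity.** For a level $s$ let $\delta(s)$ be the absolute value of the $x$-displacement, in the universal cover, between the upward and the downward crossing of level $s$. It is continuous, tends to $0$ at the maximal level, and exceeds $1$ at $u=u_{max}/2$. So $\delta(s)=1$ for some $s$: the orbit is at the same point at two different times. $\square$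

## 9. Prescribing the value of $c$ on arrival

Our family will contain right-moving orbits starting at level $u_0$ anywhere in $[\rho,1-\rho]$. We need a smooth choice of their initial $c$ for which all of them arrive at $1-\rho$ with $c\approx-8u_0^{-5}$.

For $x\in[\rho,1-\rho]$ and $|c|\le2C_1u_0^{-3}$ let $\mathcal C(x,c)$ be the value of $c$ on arrival at $1-\rho$ of the ascending orbit starting at level $u_0$ at $x$ with $x'=\sqrt{f+c}$; it arrives by Lemma 4(a).

**Lemma 7.** There is a smooth function $c_*$ on $[\rho,1-\rho]$ with $c_*=0$ for $x\le\frac43\rho$, $c_*=-8u_0^{-5}$ for $x\ge1-2\rho$, and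
$$\mathcal C(x,c_*(x))\in[-9u_0^{-5},-7u_0^{-5}]\quad\text{for all }x\in[\rho,1-\rho],\qquad|c_*|\le2C_1u_0^{-3}\le\min(\tfrac12f_0,1). \tag{5}$$

*Proof.* **Step 1: $\mathcal C$ is smooth.** With $x$ as parameter the orbit solves
$$\frac{dc}{dx}=w_x(x,u),\qquad\frac{du}{dx}=\Phi(x,u,c):=\frac{\sqrt{1+(w-c)/g}}{\sqrt{f+c}} .$$
This system is smooth near the arcs considered, by the bounds in the proof of Lemma 4. So $\mathcal C$ is smooth and extends smoothly to a neighborhood of its domain.

**Step 2: $\partial_c\mathcal C\ge\frac12$.** Along these arcs $u\in[u_0,u_0+C_2]\subset[u_0,2u_0]$, so $k=1$, $g=1/u+G$, $1/g\le u$ and $|g_u|/g^2=u^{-2}/g^2\le1$. Also $|c|\le3C_1u_0^{-3}$. Hence $|w_{xu}|\le Cu_0^{-4}$. Differentiating $\Phi$, whose two square roots are bounded above and below,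
$$|\Phi_c|\le C(1+1/g)\le Cu_0,\qquad|\Phi_u|\le C\Big(\frac{|w_u|}g+|w-c|\frac{|g_u|}{g^2}\Big)\le Cu_0^{-3}.$$
Consider the variation with $\delta u=0$, $\delta c=1$ at the start:
$$(\delta c)_x=w_{xu}\,\delta u,\qquad(\delta u)_x=\Phi_u\,\delta u+\Phi_c\,\delta c .$$
The $x$-length is at most $1$. Gronwall's inequality gives $|\delta u|\le Cu_0\max|\delta c|$. Then $|\delta c-1|\le Cu_0^{-4}\cdot u_0\max|\delta c|=Cu_0^{-3}\max|\delta c|$. For large $u_0$ this gives $\max|\delta c|\le2$, so $\delta c=1+O(u_0^{-3})\ge\frac12$.

**Step 3: solve for arrival value $-8u_0^{-5}$.** By (3), $|\mathcal C(x,c)-c|\le C_1u_0^{-3}$, and $8u_0^{-5}<C_1u_0^{-3}$ for large $u_0$. So $-8u_0^{-5}$ lies strictly between $\mathcal C(x,-2C_1u_0^{-3})$ and $\mathcal C(x,2C_1u_0^{-3})$. By Step 2 there is a unique $c_1(x)$ with $|c_1(x)|<2C_1u_0^{-3}$ and $\mathcal C(x,c_1(x))=-8u_0^{-5}$, and it is smooth by the implicit function theorem. For $x\in[1-2\rho,1-\rho]$, $w=0$ on the remaining path, so $c_1(x)=-8u_0^{-5}$.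

**Step 4: switch to $c=0$ near $x=\rho$.** By Lemma 4(b) and for large $u_0$, $\mathcal C(x,0)\in[-9u_0^{-5},-7u_0^{-5}]$ for $x\in[\rho,2\rho]$. Let $\theta_1$ be a smooth cutoff with values in $[0,1]$, $0$ for $x\le\frac43\rho$ and $1$ for $x\ge\frac53\rho$, and put $c_*=\theta_1c_1$. For $x\le\frac53\rho$, $c_*(x)$ lies between $0$ and $c_1(x)$, so by monotonicity in $c$ the value $\mathcal C(x,c_*(x))$ lies between $\mathcal C(x,0)$ and $-8u_0^{-5}$. For $x\ge\frac53\rho$ it equals $-8u_0^{-5}$. The last inequality in (5) holds for large $u_0$. $\square$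

## 10. The initial slopes $K$ and their orbits

Now we choose $K$ with $K(0)=0$ and $\int K=0$. From $x=0$ rightwards we take right-movers ($K>0$). Near $x\equiv1$ we must pass to left-movers, so $K$ vanishes somewhere, at distance $y_0$ from $x\equiv1$ say, where $c=-y_0^2$. The leftward transit can repair only a deficit below $16u_0^{-5}$, so this switch has to take place at $y_0$ of size $u_0^{-5/2}$. The right-movers contribute a positive amount of order $1$ to $\int K$, and only an interval of length of order $u_0^{-5/2}$ is left to compensate it. So $|K|$ reaches order $u_0^{5/2}$, and that is why $G$ is of order $u_0^5$.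

**Definition of $K$.** Put $\varepsilon=u_0^{-5/2}$, $\mu=\sqrt{12}\,\varepsilon$, $y=1-x$. Let $\vartheta$ be a smooth function of $y$ with values in $[0,1]$, $\vartheta=0$ for $y\ge\mu$ and $\vartheta=1$ for $y\le3.1\varepsilon$ (note $3.1<\sqrt{12}$). Let $b(y)=\beta(y/\varepsilon)$; it is supported in $(\varepsilon,3\varepsilon)$, $0\le b\le1$, $\int b\,dy=\varepsilon$. Define

- $K=x$ on $[0,\rho]$;
- $K=\sqrt{f+c_*(x)}$ on $[\rho,1-\rho]$;
- $K=(1-\vartheta)\sqrt{y^2-8\varepsilon^2}-\vartheta y$ for $3\varepsilon\le y\le\rho$;
- $K=-y-N\,b(y)$ for $0\le y\le3\varepsilon$.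

**Smoothness.** Near $x=\rho$, $K=\sqrt f$, because $c_*=0$ there and $\sqrt f=x$ on $[0,\rho]$. Near $y=\rho$, $K=\sqrt{f-8\varepsilon^2}$, because $c_*=-8u_0^{-5}=-8\varepsilon^2$ for $x\ge1-2\rho$ and $f=y^2$ for $y\le\rho$. Near $y=3\varepsilon$, $K=-y$. Near $x\equiv0$, $K$ equals the representative of $x$ close to $0$. Also $f+c_*\ge f_0/2$ on $[\rho,1-\rho]$, and $y^2-8\varepsilon^2\ge\varepsilon^2$ for $y\ge3\varepsilon$. So $K$ is smooth and $1$-periodic, with $K(0)=0$.

**The choice of $N$.** Let $N=0$ for the moment. On $[\rho,1-\rho]$, $K\ge\sqrt{f/2}$ because $c_*\ge-\frac12f_0\ge-\frac12f$. For $y\le\mu$, $K\ge-y\ge-\mu$. Elsewhere $K\ge0$. So the integral of $K$ is at least $\int_\rho^{1-\rho}\sqrt{f/2}\,dx-\mu^2>0$ for large $u_0$, and it is at most $J_1$ because $K\le\sqrt{f+1}$. The term $-Nb$ subtracts $N\varepsilon$. So there is a unique $N\in(0,J_1/\varepsilon]$ with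
$$\int_0^1K\,dx=0. \tag{6}$$
On $y\le3\varepsilon$, $|K|\le3\varepsilon+J_1/\varepsilon$, and elsewhere $|K|\le\max\sqrt{f+1}$. So for large $u_0$, $\max|K|\le J_2\varepsilon^{-1}$, and
$$\max K^2\le J_2^2u_0^5=\frac G2-2. \tag{7}$$

**Lemma 8 (return from the zone).** Let an orbit that stays ascending be in the zone with $y=1-x\in(0,\rho]$, at a level in $[v,v+C_2]$, $v\ge u_0$, with $-12v^{-5}\le c<0$. Assume either $|c|\ge7v^{-5}$, or $y'\ge0$ and $y\ge3v^{-5/2}$ at the start. Then it later satisfies the hypothesis of Lemma 5.

*Proof.* In the zone $y''=y$ and $y'^2=y^2+c$, so $y=\sqrt{|c|}\cosh(\sigma-\sigma_0)>0$. For large $u_0$, $|c|<\rho^2$. In the first case $y=\rho$, $y'>0$ is reached after a time of at most $2\operatorname{arcosh}(\rho/\sqrt{|c|})\le C\log v$. In the second case, with $\sigma$ counted from the start, $y=y(0)\cosh\sigma+y'(0)\sinh\sigma\ge3v^{-5/2}\cosh\sigma$, so the time is at most $\operatorname{arcosh}(\rho v^{5/2}/3)\le C\log v$ (and $0$ if $y=\rho$ at the start), and $y'=\sqrt{\rho^2+c}>0$ on arrival. As long as $u\le2v$, (2) with $w=0$ and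 $1/g\le u\le2v$ gives $u'=\sqrt{1+|c|/g}\le\sqrt{1+24v^{-4}}\le2$. So the level $u_3$ on arrival satisfies $u_3\le v+C_2+C\log v<2v$. For large $u_0$, $(u_3/v)^5\le\frac{14}{12}$. Hence the orbit is at $x\equiv1-\rho$ with $x'<0$, ascending, with $c\ge-12v^{-5}\ge-14u_3^{-5}$. $\square$

**Proposition 9.** Let $x_0\in(0,1)$. The orbit which at level $u_0$ passes through $x_0$ with $x'=K(x_0)$ and $t'=\sqrt{\lambda_0-K^2}>0$ has a self-intersection.

(The root is real and positive, since $\lambda_0\ge g\ge G>K^2$ at level $u_0$.)

*Proof.* **Step 1: the orbit does not stay ascending forever.** Suppose $t'>0$ forever. If $t$ stayed bounded, then $t''=\frac12\lambda_t\le-\text{const}<0$ on the compact $t$-range and $t'$ would become negative, a contradiction. So $u\to\infty$. We show that the orbit satisfies the hypothesis of Lemma 5 at some time, which is a contradiction.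

(i) *$x_0\in(0,1-\rho]$.* If $x_0\le\rho$, then $c=0$ and $x=x_0e^\sigma$ reaches $\rho$ at some level $u_1\ge u_0$ with $c=0$. By Lemma 4(a),(b) the orbit reaches $1-\rho$ with $x'>0$, $c\in[-9u_1^{-5},-7u_1^{-5}]$ and $u\le u_1+C_2$. If $x_0\in[\rho,1-\rho]$, then initially $c=c_*(x_0)$, and by (5) and Lemma 4(a) the same holds with $u_1=u_0$. Now Lemma 8 (first alternative) applies with $v=u_1$.

(ii) *$\mu\le y_0\le\rho$.* Then $c=K^2-y_0^2=-8\varepsilon^2=-8u_0^{-5}$, and Lemma 8 applies with $v=u_0$.

(iii) *$3\varepsilon\le y_0\le\mu$ and $K>-y_0$.* As a convex combination, $K\le\sqrt{y_0^2-8\varepsilon^2}$. If $K\ge0$, then $c=K^2-y_0^2\in[-12\varepsilon^2,-8\varepsilon^2]$, and the first alternative of Lemma 8 holds with $v=u_0$. If $-y_0<K<0$, then $c\in[-12\varepsilon^2,0)$, $y'=-K>0$ and $y_0\ge3\varepsilon=3u_0^{-5/2}$, and the second alternative holds with $v=u_0$.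

(iv) *$0<y_0\le\mu$ and $K\le-y_0$.* This includes all $0<y_0\le3\varepsilon$. Then $c=K^2-y_0^2\ge0$ is constant in the zone, $y'=-K>0$ and $y''=y>0$. So the orbit reaches $x\equiv1-\rho$ with $x'<0$ and $c\ge0$, and Lemma 5 applies directly.

Every $x_0\in(0,1)$ is covered.

**Step 2: the first turn is high, so the orbit crosses itself.** Initially $c=K^2-f\le\max K^2$. While the orbit is ascending with $u\le2u_0$, (3) and (7) give $c\le\max K^2+C_1u_0^{-3}\le G/2-1$. Since $k=1$ there and $|w|\le1$, $t'^2=g+w-c\ge G-1-(G/2-1)>0$. So the first zero of $t'$, which exists by Step 1, occurs at a level $u_{max}\ge2u_0$, and Lemma 6 applies. $\square$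

## 11. A lens that sends the vertical family into $K$

We now construct $\lambda$ and an eikonal function $S$ on a strip $-L\le t\le0$, with $\nabla S$ vertical at $t=-L$ and $S_x=K$ at $t=0$, keeping $\lambda_t<0$. Interpolating between $t$ and an eikonal function of the top gives the right boundary values, but the cutoff can destroy $\lambda_t<0$. Adding to $S_t$ a function $d(t)$ that grows steeply downwards restores the sign.

**Step 1: the eikonal function near $t=0$.** Its purpose is to have $S_x=K$ at $t=0$. Let $\kappa(x)=\int_0^xK$, which is periodic by (6). As $K^2<\lambda_0(\cdot,0)$, the Cauchy problem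
$$S_t=\sqrt{\lambda_0-S_x^2},\qquad S(\cdot,0)=\kappa$$
is noncharacteristic. The method of characteristics gives a smooth solution near each initial point. By compactness of the circle and local uniqueness these fit together to a smooth solution $S^{sol}$ on $\mathbb R/\mathbb Z\times[-\varepsilon',\varepsilon']$, for some $0<\varepsilon'<t_0$, with $S^{sol}_t>0$.

Differentiating $S_t^2+S_x^2=\lambda_0$ in $x$ shows that $v=S^{sol}_x$ satisfies $v_t=(\partial_x\lambda_0-2vv_x)/(2S^{sol}_t)$. Now $\partial_x\lambda_0(0,t)=0$, because $f'(0)=0$ and $w=0$ near $x=0$. So $v(0,t)$ solves a linear homogeneous ODE in $t$, with $v(0,0)=K(0)=0$. Hence $S^{sol}_x(0,t)=0$.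

**Step 2: the interpolation.** Let $0<\varepsilon_1<\varepsilon_0<\varepsilon'$. Let $\theta(t)$ be smooth and nondecreasing, $\theta=0$ for $t\le-\varepsilon_0$ and $\theta=1$ for $t\ge-\varepsilon_1$. Let $\Sigma=S^{sol}-t+m$, with a constant $m$ so large that $\Sigma\ge0$ on $[-\varepsilon',0]$. Put
$$P=1+\partial_t(\theta\Sigma),\qquad Q=\theta^2\Sigma_x^2\qquad(-\varepsilon'\le t\le0),$$
and $P=1$, $Q=0$ below. Then, since $\theta'\Sigma\ge0$,
$$P=(1-\theta)+\theta S^{sol}_t+\theta'\Sigma\ge p_0:=\min(1,\min S^{sol}_t)>0 .$$
On $[-\varepsilon_1,0]$ we have $P^2+Q=(S^{sol}_t)^2+(S^{sol}_x)^2=\lambda_0$. Since $\partial_t\lambda_0<0$ and the circle is compact, there is $\delta\in(0,\varepsilon_0-\varepsilon_1)$ with $\partial_t(P^2+Q)<0$ on $[-\varepsilon_1-\delta,0]$.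

**Step 3: the correction $d$.** Its purpose is to dominate $\partial_t(P^2+Q)$ further down. Let
$$B=1+\max_{[-\varepsilon_0,0]}\big(|P_t|+|\partial_t(P^2+Q)|\big).$$
Choose $\xi(t)\ge0$ smooth, $\xi=0$ for $t\ge-\varepsilon_1-\delta/2$, $\xi>0$ below, $\xi\ge B/p_0$ for $t\le-\varepsilon_1-\delta$. Let $d_0$ solve
$$d_0'=-\xi-\frac B{p_0}d_0,\qquad d_0=0\ \text{ for }t\ge-\varepsilon_1-\delta/2 ,$$
that is, $d_0(t)=\int_t^0e^{(B/p_0)(s-t)}\xi(s)\,ds$ for $t\le0$. So $d_0\ge0$, $d_0'\le0$, and $d_0'<0$ for $t<-\varepsilon_1-\delta/2$. Choose $L>\varepsilon_0$ and a smooth $\eta$ with values in $[0,1]$, $\eta=1$ near $[-\varepsilon_0,0]$, $\eta>0$ on $(-L,0]$, $\eta=0$ for $t\le-L$. Let $d$ be the function with $d'=\eta d_0'$ and $d=d_0$ on $[-\varepsilon_0,0]$. Then $d\ge0$, $d'\le0$, $d'<0$ on $(-L,-\varepsilon_0]$, and $d$ is constant for $t\le-L$. For $-L\le t\le0$ put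
$$S=t-m+\int_0^td+\theta\Sigma,\qquad\lambda:=|\nabla S|^2=(P+d)^2+Q .$$
The last equality holds because $S_t=P+d$ and $S_x=\theta\Sigma_x$.

**Step 4: $\lambda_t<0$ for $-L<t\le0$.** For $-\varepsilon_0\le t\le0$ we use $P_t\le B$, $P+d\ge p_0$ and $d'\le0$:
$$\lambda_t=\partial_t(P^2+Q)+2dP_t+2(P+d)d'\le\partial_t(P^2+Q)+2Bd-2p_0\xi-2Bd=\partial_t(P^2+Q)-2p_0\xi<0 .$$
The last inequality holds on $[-\varepsilon_1-\delta,0]$ because the first term is negative, and on $[-\varepsilon_0,-\varepsilon_1-\delta]$ because $|\partial_t(P^2+Q)|<B$ and $p_0\xi\ge B$. For $-L<t\le-\varepsilon_0$, $\lambda=(1+d)^2$ and $\lambda_t=2(1+d)d'<0$.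

**Step 5: boundary values.** On $[-\varepsilon_1,0]$, $d=0$ and $\theta=1$, so $S=S^{sol}$ and $\lambda=\lambda_0$. So $\lambda$ continues the top smoothly, and $S_x(\cdot,0)=K$, $S_t(\cdot,0)=\sqrt{\lambda_0-K^2}$. Everywhere $S_t=P+d>0$. Put $\Lambda=(1+d(-L))^2>1$. At $t=-L$, $\nabla S=(0,\sqrt\Lambda)$, and all derivatives of $\lambda$ vanish there because $d'=\eta d_0'$. So $\lambda$ joins the constant $\Lambda$ smoothly. Finally $S_x(0,t)=\theta\Sigma_x(0,t)=\theta S^{sol}_x(0,t)=0$ on $[-L,0]$. Hence $S_{tx}(0,t)=0$ and $\lambda_x(0,t)=2S_tS_{tx}+2S_xS_{xx}=0$ there.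

## 12. The metric of Theorem 1

*Proof of Theorem 1.* Take $\lambda=\lambda_0$ on $t\ge0$ (Section 6) and the lens on $-L\le t\le0$ (Section 11). For the bottom take $N_0\ge2$, so $N_0^{-2}<1<\Lambda$. Choose $H$ as in (H1), that is, decreasing on $(0,\infty)$ from the flat value $\Lambda$ to the branch $\tau^{-2}$, put $M=2N_0\sqrt\Lambda$, and set $\lambda=h(t)=H(-(t+L+M))$ for $t\le-L$. Then $\lambda=\Lambda$ on $[-L-M,-L]$ and $h'>0$ for $t<-L-M$. By Step 5 of Section 11 the pieces fit together smoothly.

**Boundedness and completeness.** In the top $\lambda_0=f+g+w$ is bounded, the lens is compact, and at the bottom $\lambda\le\Lambda$. At the top end $\lambda\ge g$ and $\int\sqrt g\,dt=\int g\,du\ge\int du/u=\infty$. At the bottom end $\int\sqrt h\,dt=\int d\tau/\tau=\infty$. By the criterion in Section 1 the metric is complete.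

**The hypotheses of Lemma 3.** (H1) holds by construction. (H2) holds in the lens by Step 4 of Section 11, and in the top because $\partial_t\lambda_0<0$. (H3) is Step 5 of Section 11, with $S_x(\cdot,0)=K$ the function of Section 10. (H4) holds in the top because $f'(0)=0$ and $w=0$ near $x=0$, in the lens by Step 5 of Section 11, and below because $\lambda=h(t)$. (H5) is Proposition 9, since level $t=0$ is level $u=u_0$.

By Lemma 3, $\gamma=\{x=0\}$ is the only embedded geodesic line. So the assertion that every complete Riemannian cylinder carries two disjoint embedded geodesic lines is disproved. $\blacksquare$
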